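# Renorming a space without the CPCP so that every weakly open piece of the ball has radius 1

All spaces are real Banach spaces, and $X$ is regarded as a subspace of $X^{**}$. Topological words with no further qualification refer to the norm.

## 1. Weakly open pieces of three unit balls

Start with $c_0$, its norm $\|\cdot\|_\infty$ and its closed unit ball $B_\infty$. Let $W\subseteq B_\infty$ be non-empty and relatively weakly open. How small can $W$ be?

Truncation shows that finitely supported vectors are norm dense in $B_\infty$. Since $W$ is also relatively norm open, it contains some $w$ supported in $\{1,\dots,N\}$. For $k>N$ both $w+e_k$ and $w-e_k$ are in $B_\infty$. Since $e_k\to0$ weakly, both are in $W$ for large $k$. Their distance is $2$. Moreover, for any $z\in c_0$,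
$$\|z-(w+e_k)\|_\infty\ \ge\ |z_k-1|\ \longrightarrow\ 1 .$$
So no ball of radius less than $1$ contains $W$, wherever its center is. To name this, let the *radius* of a bounded set $W\subseteq X$ be
$$\operatorname{rad}(W)=\inf_{x\in X}\ \sup_{y\in W}\|x-y\| .$$
If $W\subseteq B_X$, taking $x=0$ gives $\operatorname{rad}(W)\le1$. Also, $\operatorname{rad}(W)=1$ exactly when for every $x\in X$ and $\varepsilon>0$ there is $y\in W$ with $\|x-y\|\ge1-\varepsilon$. For non-empty sets, $\operatorname{rad}(W)\le\operatorname{diam}(W)\le2\operatorname{rad}(W)$: for the first inequality take $x\in W$, for the second use the triangle inequality. We have shown that *every non-empty relatively weakly open subset of $B_\infty$ has radius $1$*, and even diameter $2$.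

Now change the norm of $c_0$ to the equivalent norm
$$|x|_1=|x_1|+\sup_{k\ge2}|x_k| ,\qquad \|x\|_\infty\le|x|_1\le2\|x\|_\infty .$$
In its unit ball consider the weakly open piece $\{x:|x|_1\le1,\ x_1>1-\varepsilon\}$. There $\sup_{k\ge2}|x_k|\le1-x_1$, so $|x-e_1|_1\le2(1-x_1)<2\varepsilon$, and the radius is at most $2\varepsilon$. So the phenomenon depends on the norm. It can be destroyed by renorming. Can it be created by renorming?

Not in $\ell_2$. Let $D\subset\ell_2$ be non-empty, bounded, closed and convex, let $M=\sup_{x\in D}\|x\|>0$ (if $M=0$ then $D$ is a point), and let $0<\varepsilon<M$. Choose $x_0\in D$ with $\|x_0\|>M-\varepsilon$. The set $\{x\in D:\langle x,x_0\rangle>\|x_0\|(M-\varepsilon)\}$ is relatively weakly open and contains $x_0$. On it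
$$\|x-x_0\|^2=\|x\|^2+\|x_0\|^2-2\langle x,x_0\rangle\le2M^2-2(M-\varepsilon)^2\le4M\varepsilon .$$
So $D$ has non-empty relatively weakly open subsets of arbitrarily small diameter. The unit ball of an equivalent norm on $\ell_2$ is such a set $D$, and "arbitrarily small" means the same for both norms. Hence no renorming of $\ell_2$ works. What obstructs is the following property.

**Definition (CPCP).** $X$ has the *convex point of continuity property* if every non-empty bounded closed convex $D\subseteq X$ has a point at which the identity map $(D,\text{weak})\to(D,\|\cdot\|)$ is continuous.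

**Fact 1.** $X$ has the CPCP if and only if every non-empty bounded closed convex $D\subseteq X$ has non-empty relatively weakly open subsets of arbitrarily small diameter.

*Proof.* A point of continuity has relatively weakly open neighborhoods of arbitrarily small diameter. Conversely, assume the condition on small sets, fix $D$, and first show that small sets occur inside every non-empty relatively weakly open $W\subseteq D$. Choose $w\in W$, $f_1,\dots,f_k\in X^*$ and $\rho>0$ such that $x\in D$, $|f_i(x-w)|<\rho$ for all $i$ imply $x\in W$. Let $D'=\{x\in D:|f_i(x-w)|\le\rho/2\ \forall i\}$ and let $O\subseteq D'$ be defined by the strict inequalities. For $x\in D'$ and $t\in(0,1]$ we have $(1-t)x+tw\in O$, so $O$ is norm dense in $D'$. Since $D'$ is bounded, closed and convex, it has a non-empty relatively weakly open subset $V'$ of small diameter, and $V'\cap O\neq\emptyset$. As $O$ is relatively weakly open in $D$, so is $V'\cap O$, and $V'\cap O\subseteq W$.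

The weak topology is regular, so we can choose inductively non-empty relatively weakly open $W_1,W_2,\dots\subseteq D$ with $\operatorname{diam}W_n<1/n$ and such that the weak closure of $W_{n+1}$ is contained in $W_n$. The set $D$ is weakly closed by Mazur's theorem, and passing to the weak closure does not change the diameter because the norm is weakly lower semicontinuous. By completeness the weak closures have a common point $x$. It lies in all $W_n$, so it is a point of continuity. $\square$

Fact 1 also shows that the CPCP is invariant under equivalent renorming. By the computations above, $\ell_2$ has the CPCP. The space $c_0$ fails it, in every equivalent norm, because of the set $D=B_\infty$.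

The question is posed in Ginés López-Pérez and Abraham Rueda Zoca, "Strongly regular Banach spaces with big weakly open subsets in the unit ball", arXiv:2607.12471 (2026): *if $X$ fails the CPCP, is there an equivalent norm for which every non-empty relatively weakly open subset of $B_X$ has radius $1$?* The answer is yes, for every such $X$, with no separability assumption.

## 2. The theorems, and the reduction to one of them

**Theorem A.** If $X$ fails the CPCP, then $X$ has an equivalent norm such that every non-empty relatively weakly open subset of $B_X$ has radius $1$.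

What made $c_0$ work was a functional, $e_k^*$. It has norm one, it is $\pm1$ at the points $w\pm e_k$ of $W$, and it is almost $0$ at $z$. The stronger theorem asks for exactly this, with finitely many elements of the bidual in place of $z$.

**Theorem B.** If $X$ fails the CPCP, then $X$ has an equivalent norm $\|\cdot\|$ with the following property. For every non-empty relatively weakly open $W\subseteq B_X$, every finite $\Xi\subset X^{**}$ and every $\tau>0$ there are $y^+,y^-\in W$ and $g\in X^*$ with $\|g\|\le1$ such that
$$g(y^+)>1-\tau,\qquad g(y^-)<-1+\tau,\qquad|\zeta(g)|<\tau\quad(\zeta\in\Xi).$$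

For $(c_0,\|\cdot\|_\infty)$ this can be checked by hand. The functional $e_k^*$ will not do when $\Xi$ contains $(1,1,1,\dots)\in\ell_\infty$. Instead, let $w\in W$ be supported in $\{1,\dots,N\}$. The vectors $(\zeta_k)_{\zeta\in\Xi}$, $k>N$, are bounded in $\mathbb R^{\Xi}$, so there are arbitrarily large $k<l$ with $|\zeta_k-\zeta_l|<2\tau$ for all $\zeta\in\Xi$. Take $y^\pm=w\pm(e_k-e_l)$, which lie in $W$ once $k,l$ are large, and $g=\frac12(e_k^*-e_l^*)$. Then $\|g\|=1$, $|\zeta(g)|<\tau$, and $g(y^\pm)=\pm1$ because $w_k=w_l=0$.

**Theorem B implies Theorem A.** Given $W$, $z\in X$ and $\varepsilon>0$, apply Theorem B with $\Xi=\{z\}$, $\tau=\varepsilon/2$. Then $\|z-y^+\|\ge g(y^+)-g(z)>1-2\tau=1-\varepsilon$, so $\operatorname{rad}(W)=1$. Also $\|y^+-y^-\|\ge g(y^+)-g(y^-)>2-2\tau$, so $\operatorname{diam}(W)=2$, as $\tau$ is arbitrary.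

**Corollary C.** For a Banach space $X$ the following are equivalent:

- (i) $X$ fails the CPCP;
- (ii) $X$ has an equivalent norm for which all non-empty relatively weakly open subsets of $B_X$ have diameter $2$;
- (iii) the same with radius $1$;
- (iv) $X$ has an equivalent norm for which the radii of these sets are bounded below by some $c>0$.

*Proof from Theorem B.* (i)⇒(ii) was just derived. (ii)⇒(iii): $\operatorname{diam}\le2\operatorname{rad}$ gives radius at least $1$, and it is at most $1$ inside $B_X$. (iii)⇒(iv) is trivial. (iv)⇒(i): since $\operatorname{rad}\le\operatorname{diam}$, the ball has no non-empty relatively weakly open subsets of small diameter, so $X$ in this norm fails the CPCP by Fact 1, and the CPCP is invariant under renorming. $\square$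

It remains to prove Theorem B.

## 3. What the ball $\overline{C-C+\eta U_X}$ gives, and where it loses

Let $|\cdot|$ be the original norm of $X$, and $U_X,U_{X^*},U_{X^{**}}$ the corresponding closed unit balls. Until the final proof, norms of points and functionals are taken with respect to $|\cdot|$.

Since $X$ fails the CPCP, Fact 1 gives a non-empty bounded closed convex set $C$ and $\delta>0$ such that every non-empty relatively weakly open subset of $C$ has diameter at least $\delta$. Translating and scaling (which changes $\delta$), we may assume $0\in C\subseteq U_X$, hence $\delta\le2$. Fix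
$$\Lambda=\frac4\delta\ (\ge2),\qquad\eta=\frac1{4\Lambda}. \tag{1}$$

The obvious ball built from $C$ is $B_0=\overline{C-C+\eta U_X}$. It is closed, convex and symmetric, and $\eta U_X\subseteq B_0\subseteq(2+\eta)U_X$, so it is the unit ball of an equivalent norm $\|\cdot\|_0$. It gives a constant. Indeed, let $W\subseteq B_0$ be non-empty and relatively weakly open. It contains some $p-q+x$ with $p,q\in C$, $x\in\eta U_X$. The set $\{y\in C:y-q+x\in W\}$ contains $p$ and is relatively weakly open in $C$, so it has $|\cdot|$-diameter at least $\delta$, and so does $W$. As $|v|\le(2+\eta)\|v\|_0$, we get $\operatorname{rad}(W)\ge\delta/(2(2+\eta))$. This is (i)⇒(iv) of Corollary C.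

But it need not give radius $1$, even if $C-C$ is a perfect ball. Let $X=c_0$ with original norm $|\cdot|_1$ of Section 1, and $C=\frac12B_\infty$. Then $C\subseteq U_X$. As in Section 1, a non-empty relatively weakly open subset of $C$ contains $w\pm\frac12e_k$ for some $w$ and some $k\ge2$, so $\delta=1$, $\Lambda=4$, $\eta=\frac1{16}$. Here $C-C=B_\infty$, all of whose weakly open pieces have radius $1$ in $\|\cdot\|_\infty$. However, $B_0=\overline{B_\infty+\eta U_X}$ has a smaller piece. For $0<\varepsilon\le\frac14$ put
$$W=\{x\in B_0:x_1>1+\eta-\eta\varepsilon\}\ \ni\ (1+\eta)e_1 .$$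
If $x=u+\eta v\in W$ with $u\in B_\infty$, $v\in U_X$, then $u_1\le1$ forces $v_1>1-\varepsilon$, so $\sup_{k\ge2}|v_k|<\varepsilon$ and $\sup_{k\ge2}|x_k|\le1+\eta\varepsilon$. Such points are norm dense in $W$, so the last inequality holds on $W$; similarly $x_1\le1+\eta$ on $W$. If $x_1=0$, then $\|x\|_0\le\|x\|_\infty/(1+\eta)$, since $\frac{x}{\|x\|_\infty}\in B_\infty\cap U_X$ for $x\ne0$. Likewise $\|e_1\|_0\le1/(1+\eta)$. Hence for $x\in W$
$$\|x-(1+\eta)e_1\|_0\le\frac{\eta\varepsilon+(1+\eta\varepsilon)}{1+\eta}=\frac{1+2\eta\varepsilon}{1+\eta}<1 .$$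

The loss can be read off. To certify radius $1$ we need a functional $g$ that is nearly $1$ at a point $y-q+x$ of $W$ and is at most about $1$ on the *whole* ball. Two things get in the way.

- The functional may be larger at other points of $C$ than it is at $y$.
- The functional also sees the summand $\eta U_X$. At the point of $W$ we need to make it small at $x$, but elsewhere in the ball it may be as large as $\eta$ times its norm.

The term $\eta U_X$ cannot be dropped, since it makes the norm equivalent. The cure is to build the ball gradually and not to allow all sums $p-q+x$: when $p$ is moved to a new point $y$, only those $x$ are carried along that are nearly annihilated by the functionals attached to $y$. The next section deals with the first difficulty locally; the two sections after it deal with the second.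

## 4. A local index, and finite families of biorthogonal type

**Definition (index).** For bounded $S\subset X$ let
$$\chi(S)=\inf\{\rho>0:\ S\subseteq F+\rho U_{X^{**}}\text{ for some finite }F\subset X^{**}\}.$$
For $a\in C$ let $r(a)=\inf\chi(W)$ over all relatively weakly open neighborhoods $W$ of $a$ in $C$.

For example, let $X=c_0$ with $\|\cdot\|_\infty$ and $C=B_\infty$. Then $r(a)=1$ for all $a\in C$. Indeed, if $W$ is a weak neighborhood of $a$ in $C$ and $N$ is large, then $W$ contains all $a'+y$ where $a'$ is the truncation of $a$ to $\{1,\dots,N\}$ and $y\in B_\infty$ is finitely supported in $\{N+1,N+2,\dots\}$. Given $\zeta_1,\dots,\zeta_m\in\ell_\infty$, choose $y_{N+i}=\pm1$ with sign opposite to the $(N+i)$-th entry of $\zeta_i$. The resulting point has distance at least $1$ from each $\zeta_i$. So $\chi(W)\ge1$, and $\chi(W)\le1$ is clear.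

**Step 1 (index bound).** This step shows that the index is never near zero:
$$\delta/2\le r(a)\le1\qquad(a\in C). \tag{2}$$
The upper bound holds since $C\subseteq U_X=\{0\}+U_X$. For the lower bound let $W$ be a relatively weakly open neighborhood of $a$ in $C$ and let $W\subseteq\bigcup_{i\le N}(\zeta_i+\rho U_{X^{**}})$. The balls are weak$^*$ closed by Banach–Alaoglu, and the weak$^*$ topology of $X^{**}$ induces the weak topology on $X$. So the sets $W\cap(\zeta_i+\rho U_{X^{**}})$ are relatively weakly closed in $W$, and they cover $W\ne\emptyset$. A finite union of closed sets with empty interior has empty interior. So one of them contains a non-empty relatively weakly open subset of $W$, which is relatively weakly open in $C$. Its diameter is at most $2\rho$ and at least $\delta$. Hence $\rho\ge\delta/2$.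

**Step 2 (from large index to functionals).** This step turns a lower bound for $\chi$ into a functional annihilating prescribed elements. Let $E\subset X^{**}$ be a finite-dimensional subspace, and $E_\perp=\{f\in X^*:\zeta(f)=0\ \forall\zeta\in E\}$. The statement is: *if $W\subset X$ is bounded and $\chi(W)>\rho>0$, then there are $y\in W$ and $f\in E_\perp\cap U_{X^*}$ with $f(y)>\rho$.*

First, some $y\in W$ has $\operatorname{dist}(y,E)>\rho$. Otherwise every $y\in W$ lies within $\rho$ of some point of $E$ (the distance to a finite-dimensional subspace is attained), and these points form a bounded set $K\subset E$, so $W\subseteq K+\rho U_{X^{**}}$. As $K$ is relatively compact, for each $\gamma>0$ there is a finite $F$ with $K\subseteq F+\gamma U_{X^{**}}$, so $W\subseteq F+(\rho+\gamma)U_{X^{**}}$. Thus $\chi(W)\le\rho$, a contradiction.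

Second, $\operatorname{dist}(y,E)=\sup\{f(y):f\in E_\perp,\ |f|\le1\}$. The inequality "$\ge$" holds since $f(y)=(y-e)(f)\le|y-e|$ for $e\in E$. For "$\le$", let $\zeta'\in X^{**}$ be a Hahn–Banach extension of $y|_{E_\perp}$ with the same norm. Then $y-\zeta'$ vanishes on $E_\perp$, the intersection of the kernels of finitely many elements spanning $E$, so $y-\zeta'\in E$ by linear algebra. Hence $\operatorname{dist}(y,E)\le|\zeta'|$, which is the supremum. Since the supremum exceeds $\rho$, a suitable $f$ exists.

**Lemma 1.** Let $a\in C$, $k\in\mathbb N$, $\varepsilon\in(0,1)$, and let $\Phi\subset X^*$, $G\subset X$ be finite. There are a finite set $I\ne\emptyset$, $y_i\in C$ and $f_i\in X^*$ $(i\in I)$ such that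

- (a) $|\psi(y_i-a)|<\varepsilon$ for $\psi\in\Phi$, $i\in I$;
- (b) $f_i=0$ on $G\cup\{a\}$ and $|f_i|\le\Lambda$;
- (c) $f_i(y_i)=1$ and $|f_i(y_j)|\le1+\varepsilon$ for all $i,j\in I$;
- (d) for all $h_1,\dots,h_k\in U_{X^*}$ and $\zeta_1,\dots,\zeta_k\in U_{X^{**}}$ there is $i\in I$ with $|h_j(y_i-a)|<\varepsilon$ and $|\zeta_j(f_i)|<\varepsilon$ for all $j\le k$.

Part (d) is where finiteness matters: finitely many moves $a\to y_i$, fixed in advance, must serve all weak neighborhoods given by $k$ functionals of norm at most $1$. A single move cannot, since some $h\in U_{X^*}$ has $h(y_i-a)=|y_i-a|$.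

In $(c_0,\|\cdot\|_\infty)$ with $C=B_\infty$, $a=0$, $\Phi=G=\emptyset$ an explicit family is $y_{pq}=e_p-e_q$, $f_{pq}=\frac12(e_p^*-e_q^*)$ for $1\le p<q\le N$. Here (b) and (c) are clear ($\delta=2$, $\Lambda=2$). For (d), each $h_j\in U_{\ell_1}$ has at most $2/\varepsilon$ coordinates of modulus at least $\varepsilon/2$. Discard these at most $2k/\varepsilon$ indices. Divide $[-1,1]$ into $M=\lfloor1/\varepsilon\rfloor+1$ intervals of length $2/M<2\varepsilon$. If $N>2k/\varepsilon+M^k$, two remaining indices $p<q$ have their values of $\zeta_j$ in a common interval for every $j$, so $|\zeta_j(f_{pq})|<\varepsilon$ and $|h_j(y_{pq})|<\varepsilon$. In general, compactness replaces the pigeonhole principle.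

*Proof of Lemma 1.* Let $r=r(a)>0$ and choose $\varepsilon'\in(0,\frac12)$ with $\frac{1+\varepsilon'}{1-\varepsilon'}\le1+\varepsilon$.

**Step 1: a nearly optimal neighborhood.** This step secures the upper bound in (c). By definition of $r$ there are a relatively weakly open neighborhood $W$ of $a$ in $C$ and a finite $F\subset X^{**}$ with $W\subseteq F+r(1+\varepsilon')U_{X^{**}}$. Shrinking $W$ preserves this, so we may also assume $|\psi(y-a)|<\varepsilon$ for all $y\in W$, $\psi\in\Phi$.

**Step 2: one move for given data.** This step treats a fixed choice of $h$'s and $\zeta$'s. Let $Q=(U_{X^*})^k\times(U_{X^{**}})^k$ and $(h,\zeta)\in Q$. Put $W'=\{y\in W:|h_j(y-a)|<\varepsilon\ \forall j\}$ and $E=\operatorname{span}(F\cup G\cup\{a\}\cup\{\zeta_1,\dots,\zeta_k\})\subset X^{**}$. As $W'$ is a relatively weakly open neighborhood of $a$ in $C$, we have $\chi(W')\ge r>r(1-\varepsilon')$. By Step 2 before the lemma there are $y\in W'$ and $f\in E_\perp\cap U_{X^*}$ with $f(y)>r(1-\varepsilon')$. Put $\hat f=f/f(y)$.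

**Step 3: finitely many moves for all data.** This step gives (d). The set
$$\{(h',\zeta')\in Q:\ |h'_j(y-a)|<\varepsilon,\ |\zeta_j'(\hat f)|<\varepsilon\ \ \forall j\le k\}$$
is open for the product of the weak$^*$ topologies, because $y-a\in X$ and $\hat f\in X^*$. It contains $(h,\zeta)$, because $y\in W'$ and $\zeta_j(\hat f)=0$. For this topology $Q$ is compact by Banach–Alaoglu, so finitely many of these sets cover $Q$. Let $(y_i,f_i)$, $i\in I$, be the corresponding pairs $(y,\hat f)$. Then (d) holds.

**Step 4: the remaining properties.** This step checks (a)–(c). We have (a) because $y_i\in W$. For (b), $f_i$ vanishes on $G\cup\{a\}\subset E$, and by (2) $|f_i|\le\frac1{r(1-\varepsilon')}\le\frac2r\le\frac4\delta=\Lambda$. For (c), $f_i(y_i)=1$ by normalization. Given $j$, write $y_j=e+r(1+\varepsilon')u$ with $e\in F$, $u\in U_{X^{**}}$. The same set $F$ was put into every $E$, so $e(f_i)=0$, and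
$$|f_i(y_j)|=r(1+\varepsilon')|u(f_i)|\le\frac{r(1+\varepsilon')}{r(1-\varepsilon')}\le1+\varepsilon.\qquad\square$$

So the neighborhood $W$ of $a$ is nearly optimal for $\chi$ *from above*, while all smaller neighborhoods are nearly as large. This is why no $f_i$ is much larger at another $y_j$ than at its own $y_i$.

## 5. Trees of moves

Consider a point $a-b+x$ with $a,b\in C$, $|x|\le\eta$. Suppose we apply Lemma 1 once at $a$ and keep, with the new point $y_i$, only those $x$ with $|f_i(x)|\le\varepsilon$. At its own point, $f_i(y_i-b+x)\approx1$ if $f_i(b)=0$. But for a sibling $j\ne i$ the available bound is only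
$$|f_j(y_i-b+x)|\le1+\varepsilon+|f_j(x)|\le1+\varepsilon+\Lambda\eta ,$$
because $x$ has been made small for $f_i$, not for $f_j$. Properties (b) and (c) do not prevent this. In $(c_0,\|\cdot\|_\infty)$ with $C=B_\infty$, $a=b=0$, they allow $y_1=y_2=e_1+e_2$, $f_1=e_1^*$, $f_2=e_2^*$. Then $x=\eta e_2$ satisfies $f_1(x)=0$, but $f_2(y_1+x)=1+\eta$. The excess $\Lambda\eta$ does not vanish, because $\eta$ is fixed once and for all.

The way out is to make many successive moves and to use a weighted sum of the functionals along a branch. Two branches $s,t$ that split after $l$ steps share their first functionals, which are small on the $x$ carried by $s$. Conversely, the functionals of $t$ after the splitting should be almost zero at the point of $s$. So a large contribution from $x$ goes with a small contribution from $y_s$. We first build the trees, with moves of both coordinates of a pair $(a,b)$ alternating.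

**Lemma 2.** Let $(a,b)\in C\times C$, $n\ge1$, $\varepsilon\in(0,1)$, $\Phi\subset X^*$ finite, and $G\subset X$ finite with $a,b\in G$. There are a finite rooted tree $T$ with all leaves at level $2n$ (root at level $0$), points $y_\nu,y'_\nu\in C$ for the nodes $\nu$, and $f_\mu\in X^*$ for the non-root nodes $\mu$, with the following properties. Here $s|i$ is the level-$i$ predecessor of the leaf $s$, with $s|2n=s$, and a leaf extends itself and all its predecessors.

- (T1) At the root $(y,y')=(a,b)$. If $\mu$ is a child of $\nu$ and the level of $\mu$ is odd, then $y'_\mu=y'_\nu$ and we put $d_\mu=y_\mu-y_\nu$. If the level is even, then $y_\mu=y_\nu$ and we put $d_\mu=y'_\mu-y'_\nu$.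
- (T2) $|\psi(d_\mu)|<\varepsilon$ for $\psi\in\Phi$ and all non-root $\mu$.
- (T3) $|f_\mu|\le\Lambda$ and $f_\mu=0$ on $G$.
- (T4) For a leaf $s$ and a node $\mu$ of odd (resp. even) level, call $y_s$ (resp. $y'_s$) the *active* coordinate of $s$ for $\mu$, and the other one non-active. At the non-active coordinate, $|f_\mu|\le n\varepsilon$. At the active coordinate $v$: $|f_\mu(v)-1|\le n\varepsilon$ if $s$ extends $\mu$; $|f_\mu(v)|\le1+(n+1)\varepsilon$ if $s$ extends a sibling of $\mu$; $|f_\mu(v)|\le n\varepsilon$ otherwise.
- (T5) For all $h_1,\dots,h_n\in U_{X^*}$ and $\zeta_1,\dots,\zeta_n\in U_{X^{**}}$ there is a leaf $s$ with $|h_j(d_{s|i})|<\varepsilon$ and $|\zeta_j(f_{s|i})|<\varepsilon$ for all $j\le n$, $1\le i\le2n$.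

For $n=1$ the tree has two levels below the root. A level-1 node $i$ carries $(y_i,b)$, and its children carry $(y_i,y'_{ij})$. Different nodes $i$ have different blocks of children, built at different times.

*Proof.* **Step 1: construction.** This step builds the tree so that every new functional ignores all old points, and every new move is nearly invisible to all old functionals. Process the nodes of level less than $2n$ one at a time, in order of levels. When $\nu$ of level $i-1$ is processed, apply Lemma 1 with base point $y_\nu$ if $i$ is odd and $y'_\nu$ if $i$ is even, with $k=n$, the given $\varepsilon$, the set $\Phi\cup\{\text{all }f_\mu\text{ constructed so far}\}$ in place of $\Phi$, and the set $G\cup\{\text{all }y_\sigma,y'_\sigma\text{ constructed so far}\}$ in place of $G$. The index set obtained is the set of children of $\nu$; call it a *block*. The points given by Lemma 1 are the new coordinates of the children, the other coordinate is inherited from $\nu$, and the functionals given by Lemma 1 are the $f_\mu$ of the children. Now (T1) holds by construction, (T2) by Lemma 1(a), and (T3) by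 Lemma 1(b).

**Step 2: (T5).** This step finds the leaf by following the data down the tree. At the root, Lemma 1(d) gives a child $s|1$ with $|h_j(d_{s|1})|<\varepsilon$ and $|\zeta_j(f_{s|1})|<\varepsilon$ for all $j\le n$. Apply Lemma 1(d) for the block of children of $s|1$ with the same data to get $s|2$, and so on up to level $2n$.

**Step 3: (T4).** This step compares the values of $f_\mu$ at a leaf with its values at the time $f_\mu$ was constructed. Fix $\mu$, let $\beta$ be its block, and fix a leaf $s$. Blocks are constructed one at a time, the root before all of them, and construction times strictly increase along $s|0,s|1,\dots,s|2n$. Let $j$ be maximal such that $s|j$ was constructed not later than $\beta$. For $i>j$ the node $s|i$ was constructed after $\beta$, when $f_\mu$ already belonged to the finite set of functionals, so $|f_\mu(d_{s|i})|<\varepsilon$. Each coordinate changes at most $n$ times along the branch. Hence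
$$|f_\mu(y_s)-f_\mu(y_{s|j})|\le n\varepsilon,\qquad|f_\mu(y'_s)-f_\mu(y'_{s|j})|\le n\varepsilon. \tag{3}$$

If $s$ extends no member of $\beta$, then $s|j\notin\beta$, so $s|j$ was constructed before $\beta$, and $f_\mu(y_{s|j})=f_\mu(y'_{s|j})=0$ by Lemma 1(b). With (3), both coordinates of $s$ have $|f_\mu|\le n\varepsilon$.

If $s$ extends $\sigma\in\beta$, then $s|j=\sigma$, because $\sigma$ was constructed at the time of $\beta$ and times strictly increase along the branch. The non-active coordinate of $\sigma$ is that of its parent, which was constructed before $\beta$, so $f_\mu$ vanishes there. At the active coordinate of $\sigma$, Lemma 1(c) says that $f_\mu$ equals $1$ if $\sigma=\mu$ and has modulus at most $1+\varepsilon$ if $\sigma\ne\mu$. Together with (3) these give all estimates in (T4). $\square$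

## 6. Dyadic weights along a branch

Let $T$ be a tree as in Lemma 2. Group its levels into $n$ pairs $(2l-1,2l)$, one move of each coordinate, and give the pair number $l$ a weight $\omega_l>0$ with $\sum_l\omega_l=1$. Which weights are suitable? Suppose that branches $s\ne t$ split within the $l$-th pair of levels. Ignoring errors of order $\varepsilon$, (T4) shows that the weighted sum of the functionals of $t$ is at most $\sum_{i\le l}\omega_i$ at the point $y_s$. On an $x$ that is nearly annihilated by the functionals of $s$, it is at most $2\Lambda\eta\sum_{i\ge l}\omega_i=\frac12\sum_{i\ge l}\omega_i$, using (1). We want the sum of these two bounds to be at most $1=\sum_i\omega_i$, that is,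
$$\tfrac12\sum_{i\ge l}\omega_i\ \le\ \sum_{i>l}\omega_i .$$
So tails that halve at each step are exactly what is needed. For $l=n$ the inequality cannot hold, and we lose $\frac12\omega_n$, which is small if $n$ is large. Accordingly let
$$\omega_l=2^{-l}\ (1\le l<n),\qquad\omega_n=2^{-(n-1)}.$$
Then
$$\sum_{i=l}^n\omega_i=2^{-(l-1)}\ (l\le n),\qquad\sum_{i\le l}\omega_i=1-2^{-l}\ (l<n),\qquad\sum_{i\le n}\omega_i=1. \tag{4}$$
For a leaf $t$ put
$$\varphi_t=\sum_{l=1}^n\omega_l\,(f_{t|2l-1}+f_{t|2l}).$$
By (T3), $|\varphi_t|\le2\Lambda$ and $\varphi_t=0$ on $G$. Also $|\varphi_t(x)|\le2\Lambda\eta=\frac12$ if $|x|\le\eta$.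

**Lemma 3.** Let $s,t$ be leaves, $|x|\le\eta$, and $|f_{s|i}(x)|\le\varepsilon$ for $1\le i\le2n$. Then
$$|\varphi_t(y_s-b+x)|,\ |\varphi_t(a-y'_s+x)|\ \le\ 1+2^{-n}+(2n+3)\varepsilon , \tag{5}$$
$$\varphi_s(y_s-b+x)\ge1-(2n+2)\varepsilon,\qquad\varphi_s(a-y'_s+x)\le-1+(2n+2)\varepsilon . \tag{6}$$

*Proof.* **Step 1: non-active terms.** This step removes the terms that play no role. Since $a,b\in G$, we have $\varphi_t(a)=\varphi_t(b)=0$, so we must estimate $\varphi_t(y_s)+\varphi_t(x)$ and $-\varphi_t(y'_s)+\varphi_t(x)$. For a node of even level the coordinate $y_s$ is non-active, so by (T4) the even-level terms contribute at most $\sum_l\omega_ln\varepsilon=n\varepsilon$ in modulus to $\varphi_t(y_s)$. In the same way, the odd-level terms contribute at most $n\varepsilon$ in modulus to $\varphi_t(y'_s)$.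

**Step 2: the case $t=s$.** This step proves (6). By (T4), each $f_{s|2l-1}(y_s)$ and each $f_{s|2l}(y'_s)$ is within $n\varepsilon$ of $1$. So the odd-level terms of $\varphi_s(y_s)$, and the even-level terms of $\varphi_s(y'_s)$, sum to $1$ up to $n\varepsilon$. With Step 1, $\varphi_s(y_s)$ and $\varphi_s(y'_s)$ are within $2n\varepsilon$ of $1$. Also $|\varphi_s(x)|\le\sum_l2\omega_l\varepsilon=2\varepsilon$. This gives (6), and (5) for $t=s$.

**Step 3: the case $t\ne s$, points of the tree.** This step bounds the active terms by the weight up to the splitting. Let $j$ be the first level with $t|j\ne s|j$, and $l=\lceil j/2\rceil$. For $i<j$ we have $t|i=s|i$, so $s$ extends $t|i$. The nodes $t|j$ and $s|j$ are siblings. For $i>j$ the leaf $s$ does not extend the parent $t|(i-1)$ of $t|i$, so it extends neither $t|i$ nor a sibling of $t|i$. Hence by (T4), at the active coordinate, $|f_{t|i}|\le1+(n+1)\varepsilon$ if $i\le j$, and $|f_{t|i}|\le n\varepsilon$ if $i>j$. The odd levels $2i-1\le j$ are those with $i\le l$, and the even levels $2i\le j$ are those with $i\le\lfloor j/2\rfloor\le l$. So the odd-level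 terms of $\varphi_t(y_s)$, and likewise the even-level terms of $\varphi_t(y'_s)$, contribute in modulus at most
$$\sum_{i\le l}\omega_i+(n+1)\varepsilon .$$

**Step 4: the case $t\ne s$, the term $x$.** This step bounds $\varphi_t(x)$ by the weight after the splitting. For $i<l$ we have $2i\le2l-2<j$, so $f_{t|2i-1}=f_{s|2i-1}$ and $f_{t|2i}=f_{s|2i}$ have modulus at most $\varepsilon$ at $x$. All other $f_{t|i}(x)$ have modulus at most $\Lambda\eta$. By (4),
$$|\varphi_t(x)|\le\sum_{i<l}2\omega_i\varepsilon+2\Lambda\eta\sum_{i\ge l}\omega_i\le2\varepsilon+\tfrac12\,2^{-(l-1)}=2\varepsilon+2^{-l}.$$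

**Step 5: adding up.** This step combines Steps 1, 3 and 4. The two quantities in (5) are at most
$$\sum_{i\le l}\omega_i+2^{-l}+\big((n+1)+n+2\big)\varepsilon=\sum_{i\le l}\omega_i+2^{-l}+(2n+3)\varepsilon .$$
By (4) this is $1+(2n+3)\varepsilon$ if $l<n$, and $1+2^{-n}+(2n+3)\varepsilon$ if $l=n$. $\square$

## 7. A ball built from triples $(p,q,x)$

A vector $w=p-q+x$ does not remember $p,q,x$, and we must know which $x$ goes with which $p,q$. So we build convex sets of triples and project at the end. Let
$$\varepsilon_n=\frac{2^{-n}}{2n+3},\qquad\pi(p,q,x)=p-q+x,\qquad\iota(p,q,x)=(q,p,-x).$$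
The maps $\pi$ and $\iota$ are linear on $X^3$, $\iota^2=\mathrm{id}$, and $\pi\circ\iota=-\pi$. So $\iota$-invariant sets have symmetric images under $\pi$. Let $D_0=\{(0,0)\}\times\eta U_X$ and $Q_0=\{(0,0)\}$.

**Bookkeeping.** This fixes the order in which pairs are treated, so that each pair is treated infinitely often. Fix a map $n\mapsto(i(n),j(n))$ from $\{1,2,\dots\}$ to $\{0,1,2,\dots\}\times\mathbb N$ with $i(n)\le n-1$ that takes every value infinitely often. To get one, take a sequence of pairs in which every pair occurs infinitely often, and replace the $n$-th pair by $(0,1)$ whenever its first entry exceeds $n-1$. A given pair $(i,j)$ is replaced at most at the places $n\le i$. Whenever a countable non-empty set $Q_i$ has been constructed, fix an enumeration of it by $\mathbb N$, repetitions allowed.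

At stage $n\ge1$ we have a convex $\iota$-invariant set $D_{n-1}\subseteq C\times C\times\eta U_X$, countable sets $Q_0\subseteq\dots\subseteq Q_{n-1}\subseteq C\times C$, and trees $T_1,\dots,T_{n-1}$.

**Step 1: choosing a pair.** This step picks the pair to be moved. Let $(a_n,b_n)$ be the $j(n)$-th element of $Q_{i(n)}$. It lies in $Q_{n-1}$. By the bookkeeping, every element of $\bigcup_iQ_i$ equals $(a_n,b_n)$ for infinitely many $n$.

**Step 2: growing the tree.** This step applies Lemma 2 so that the new moves and functionals do not disturb earlier stages. Use $(a_n,b_n)$, $n$, $\varepsilon_n$, and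
$$\Phi=\{f_\mu:\mu\in T_m\text{ non-root},\ m<n\},$$
$$G=G_n=\{0\}\cup\{a_m,b_m:m\le n\}\cup\{y_\nu,y'_\nu:\nu\in T_m,\ m<n\}.$$
Both are finite because the trees are finite, which is why Lemma 1(d) had to be achieved with a finite family. Lemma 2 gives $T_n$.

**Step 3: adding the moved points.** This step enlarges $D_{n-1}$, carrying along only suitable $x$. For a leaf $s$ of $T_n$ let
$$R_s=\{x:\ (a_n,b_n,x)\in D_{n-1},\ |f_{s|i}(x)|\le\varepsilon_n\ (1\le i\le2n)\}.$$
This is a convex, possibly empty, subset of $\eta U_X$, since $D_{n-1}$ is convex. Put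
$$A_n=\bigcup_s\{(y_s,b_n,x),\ (a_n,y'_s,x):x\in R_s\},\qquad D_n=\operatorname{conv}\big(D_{n-1}\cup A_n\cup\iota(A_n)\big).$$
As $y_s,y'_s\in C$, we have $D_n\subseteq C\times C\times\eta U_X$, and $D_n$ is convex and $\iota$-invariant. Both coordinates are moved, one at a time: moving $p$ from $a_n$ to $y_s$ will make $\varphi_s$ nearly $1$, and moving $q$ from $b_n$ to $y'_s$ will make the same $\varphi_s$ nearly $-1$.

**Step 4: the form of $D_n$, and $Q_n$.** This step shows that $D_n$ is generated by finitely many fibers and defines the countably many pairs to be treated later. By induction $D_n$ is the convex hull of finitely many sets $\{v_\sigma\}\times R_\sigma$ with $R_\sigma$ convex and non-empty (empty pieces are dropped). They are: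

- $v_\sigma=(0,0)$ with $R_\sigma=\eta U_X$;
- $v_\sigma=(y_s,b_m)$ and $v_\sigma=(a_m,y'_s)$ with $R_\sigma=R_s$;
- $v_\sigma=(b_m,y_s)$ and $v_\sigma=(y'_s,a_m)$ with $R_\sigma=-R_s$.

Here $s$ runs over the leaves of $T_m$, $m\le n$, with $R_s\ne\emptyset$. The elements of $D_n$ are exactly the sums
$$\sum_\sigma\lambda_\sigma(v_\sigma,x_\sigma),\qquad x_\sigma\in R_\sigma,\ \lambda_\sigma\ge0,\ \sum_\sigma\lambda_\sigma=1. \tag{7}$$
Indeed, these sums lie in the hull and include all pieces. They also form a convex set, because in a convex combination of two such sums the contributions of each piece can be merged, each $R_\sigma$ being convex. Let $Q_n$ be the countable set of all $\sum\lambda_\sigma v_\sigma$ with *rational* $\lambda_\sigma\ge0$, $\sum\lambda_\sigma=1$. As the pieces of $D_{n-1}$ are among those of $D_n$, we have $Q_{n-1}\subseteq Q_n\subseteq C\times C$. Perturbing the weights in (7) slightly to rational ones, with the $x_\sigma$ fixed, shows: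
$$\{(p,q,x)\in D_n:\ (p,q)\in Q_n\}\ \text{ is norm dense in } D_n. \tag{8}$$
Moreover, from the list of the $v_\sigma$ for $D_{n-1}$,
$$(p,q,x)\in D_{n-1}\ \Longrightarrow\ p,q\in\operatorname{conv}G_n. \tag{9}$$

**Step 5: the norm.** This step defines the new unit ball. Put
$$B=\overline{\bigcup_n\pi(D_n)} .$$
The sets $\pi(D_n)$ are increasing, convex and symmetric, so $B$ is closed, convex and symmetric. Also $\eta U_X=\pi(D_0)\subseteq B\subseteq(2+\eta)U_X$. Hence $B$ is the closed unit ball of an equivalent norm $\|\cdot\|$.

## 8. The functionals $\varphi_t$ are almost bounded by $1$ on $B$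

**Claim.** For every $n\ge1$ and every leaf $t$ of $T_n$, $\ \sup_B|\varphi_t|\le1+3\cdot2^{-n}$.

*Proof.* **Step 1: before stage $n$.** This step shows that $\varphi_t$ sees almost nothing of the earlier construction. If $(p,q,x)\in D_{n-1}$, then $p,q\in\operatorname{conv}G_n$ by (9), and $\varphi_t=0$ on $G_n$ by (T3). So $\varphi_t(p-q+x)=\varphi_t(x)$, which has modulus at most $\frac12$.

**Step 2: at stage $n$.** This step uses Lemma 3, whose hypotheses on $x$ are exactly those in the definition of $R_s$. On $\pi(A_n)$, and hence also on $\pi(\iota(A_n))=-\pi(A_n)$, (5) gives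
$$|\varphi_t|\le1+2^{-n}+(2n+3)\varepsilon_n=1+2^{1-n}.$$
With Step 1 and convexity, $|\varphi_t|\le1+2^{1-n}$ on $\pi(D_n)$.

**Step 3: after stage $n$.** This step shows that later stages add only a summable error. Let $m>n$, let $s$ be a leaf of $T_m$ and $x\in R_s$. Then $(a_m,b_m,x)\in D_{m-1}$ and
$$\varphi_t(y_s-b_m+x)=\varphi_t(a_m-b_m+x)+\varphi_t(y_s-a_m),$$
$$\varphi_t(a_m-y'_s+x)=\varphi_t(a_m-b_m+x)-\varphi_t(y'_s-b_m).$$
Each of $y_s-a_m$ and $y'_s-b_m$ is a sum of $m$ increments $d_\mu$ with $\mu\in T_m$. By (T2) for $T_m$, every functional $f_\nu$ of $T_n$ has modulus less than $\varepsilon_m$ at each such $d_\mu$, so $|\varphi_t(d_\mu)|\le\sum_l2\omega_l\varepsilon_m=2\varepsilon_m$. Therefore $|\varphi_t(y_s-a_m)|$ and $|\varphi_t(y'_s-b_m)|$ are at most $2m\varepsilon_m\le2^{-m}$. By symmetry and convexity,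
$$\sup_{\pi(D_m)}|\varphi_t|\le\sup_{\pi(D_{m-1})}|\varphi_t|+2^{-m}\qquad(m>n).$$
Summing over $m>n$ and starting from Step 2, $\sup_B|\varphi_t|\le1+2^{1-n}+2^{-n}=1+3\cdot2^{-n}$. $\square$

## 9. Moving a point of $W$ in both directions: proof of Theorem B

We show that the norm $\|\cdot\|$ with unit ball $B$ has the required property. Let $W\subseteq B$ be non-empty and relatively weakly open, $\Xi\subset X^{**}$ finite, and $\tau>0$.

**Step 1: a point of $W$ whose pair is treated infinitely often.** This step makes the construction applicable to $W$. By (8) and the definition of $B$, the points $\pi(p,q,x)$ with $(p,q,x)\in D_m$, $(p,q)\in Q_m$, $m\ge0$, are norm dense in $B$ (for $m=0$ the set $D_0$ itself has this form). As $W$ is relatively norm open in $B$, some such point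
$$w=p-q+x$$
lies in $W$. There are $h_1,\dots,h_k\in U_{X^*}$ and $\rho>0$ with $\{y\in B:|h_j(y-w)|<\rho,\ j\le k\}\subseteq W$. Let $M=1+\max_{\zeta\in\Xi}|\zeta|$, with $M=1$ if $\Xi=\emptyset$. All these objects are now fixed.

**Step 2: choosing the stage and the leaf.** This step finds a branch along which $w$ moves little as far as the $h_j$ can see, and whose functionals nearly annihilate $x$ and $\Xi$. There are infinitely many $n$ with $(a_n,b_n)=(p,q)$. Choose such an $n>m$ with $n\ge k$, $n\ge1+\#\Xi$, $n\varepsilon_n<\rho$, and also so large that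
$$\frac{1-2^{-n}}{1+3\cdot2^{-n}}>1-\tau,\qquad2M\varepsilon_n<\tau . \tag{10}$$
We have $(a_n,b_n,x)\in D_m\subseteq D_{n-1}$ and $|x|\le\eta\le1$. Apply (T5) for $T_n$ to the functionals $h_1,\dots,h_k$ and to the elements $x$ and $\zeta/M$ $(\zeta\in\Xi)$ of $U_{X^{**}}$, padding both lists with zeros to length $n$. We get a leaf $s$ of $T_n$ such that for $1\le i\le2n$
$$|h_j(d_{s|i})|<\varepsilon_n\ (j\le k),\qquad|f_{s|i}(x)|<\varepsilon_n,\qquad|\zeta(f_{s|i})|\le M\varepsilon_n\ (\zeta\in\Xi).$$

**Step 3: the two points.** This step produces $y^\pm\in W$. By Step 2, $x\in R_s$. Hence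
$$y^+:=y_s-q+x,\qquad y^-:=p-y'_s+x$$
belong to $\pi(A_n)\subseteq B$. Now $y^+-w=y_s-a_n$ and $y^--w=-(y'_s-b_n)$ are, up to sign, sums of $n$ increments $d_{s|i}$. So $|h_j(y^\pm-w)|<n\varepsilon_n<\rho$ for $j\le k$, and therefore $y^\pm\in W$.

**Step 4: the functional.** This step normalizes $\varphi_s$ and reads off the estimates. By (6), applied to $T_n$ and $\varepsilon_n$,
$$\varphi_s(y^+)\ge1-(2n+2)\varepsilon_n\ge1-2^{-n},\qquad\varphi_s(y^-)\le-1+2^{-n}.$$
Also $|\zeta(\varphi_s)|\le\sum_l2\omega_lM\varepsilon_n=2M\varepsilon_n$ for $\zeta\in\Xi$. Put $g=\varphi_s/(1+3\cdot2^{-n})$. By the Claim, the norm of $g$ dual to $\|\cdot\|$ is $\|g\|=\sup_B|g|\le1$. By (10),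
$$g(y^+)\ge\frac{1-2^{-n}}{1+3\cdot2^{-n}}>1-\tau,\qquad g(y^-)\le-\frac{1-2^{-n}}{1+3\cdot2^{-n}}<-1+\tau,\qquad|\zeta(g)|\le2M\varepsilon_n<\tau\quad(\zeta\in\Xi).$$
This proves Theorem B, and with Section 2 also Theorem A and Corollary C. $\blacksquare$
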